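\title{Hereditary subalgebras of crossed products by finite groups}

\begin{abstract}
Let a finite group $G$ act on a C*-algebra $A$. We prove that every nonzero hereditary subalgebra of the crossed product $C^*(G,A,\alpha)$ contains an isomorphic copy of a nonzero hereditary subalgebra of $A$. The action is arbitrary, and $A$ need not be separable, simple or unital. The proof combines a dichotomy for automorphisms of finite order (either the automorphism is inner on a nonzero invariant ideal, or it can be made almost orthogonal to the identity inside every hereditary subalgebra) with a local analysis, over the center of the multiplier algebra, of the group elements that act by inner automorphisms. The result extends to twisted actions of discrete locally finite groups, so that property (SP) passes to these crossed products. Among compact groups it holds exactly for the finite ones, and among discrete abelian groups exactly for the torsion groups.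
\end{abstract}

\section{Introduction}

A C*-subalgebra $B$ of a C*-algebra $Q$ is \emph{hereditary} if $x\in Q$, $b\in B$ and $0\le x\le b$ imply $x\in B$. The hereditary subalgebras of $C_0(X)$ are the algebras $C_0(U)$ with $U\subset X$ open, those of the compact operators $\mathcal K(H)$ are the algebras $\mathcal K(H')$ with $H'\subset H$ a closed subspace, and a corner $pQp$ is always hereditary. A hereditary subalgebra is thus what remains of $Q$ after localizing, be it to an open set or to a subspace.

Let $\alpha\colon G\to\mathrm{Aut}(A)$ be an action of a finite group on a C*-algebra, and regard $A$ as a subalgebra of the crossed product $M=C^*(G,A,\alpha)$. A hereditary subalgebra of $M$ may intersect $A$ trivially, but one can ask whether it is at least as rich as some localization of $A$.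

\begin{quote}
\emph{Let $B\subset C^*(G,A,\alpha)$ be a nonzero hereditary subalgebra. Do there exist a nonzero hereditary subalgebra $D\subset A$ and an injective homomorphism $\varphi\colon D\to B$?}
\end{quote}

The question is posed in \cite{PP}. No freeness or outerness condition is imposed on $\alpha$. For $G=\mathbb Z/2\mathbb Z$ and an arbitrary action the answer is known to be affirmative.

A positive answer transfers local properties from $A$ to $M$: if every nonzero hereditary subalgebra of $A$ contains a nonzero projection, then $\varphi$ carries such a projection into $B$. The simplest case is $A=\mathbb C$. Then $M=C^*(G)$ is finite-dimensional, $B$ contains a nonzero projection $p$, and $\varphi(t)=tp$ does the job. The opposite extreme, a free action on a space, also gives the answer yes (Example~\ref{ex:free}), but for a different reason. One is led to guess that the answer is always yes and that the work lies in reconciling the two reasons, since a general action can behave like either extreme on different parts of $A$ and for different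 elements of $G$. This guess is correct.

\begin{theorem}\label{thm:main}
Let $\alpha\colon G\to\mathrm{Aut}(A)$ be an action of a finite group on a C*-algebra, let $B\subset C^*(G,A,\alpha)$ and $C\subset A$ be hereditary subalgebras, and suppose that $CB\ne0$. Then there are a nonzero hereditary subalgebra $D$ of $A$ with $D\subset C$ and an injective homomorphism $\varphi\colon D\to B$.
\end{theorem}

An approximate identity of $A$ is also one for the crossed product, so $AB\neq0$ whenever $B\ne0$, and the case $C=A$ answers the question. No separability, simplicity or unitality is needed. The extra parameter $C$ makes the statement stable under the reductions in its own proof, and it is what allows the passage to twisted actions. A group is \emph{locally finite} if each of its finite subsets lies in a finite subgroup; twisted actions and their crossed products are recalled in Section~\ref{sec:twisted}.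

\begin{theorem}\label{thm:twisted}
Let $(\alpha,\sigma)$ be a (Busby--Smith) twisted action of a discrete locally finite group $G$, of any cardinality, on a C*-algebra $A$, and let $M$ be the reduced twisted crossed product. Let $B\subset M$ and $C\subset A$ be hereditary subalgebras with $CB\neq0$. Then there are a nonzero hereditary subalgebra $D$ of $A$ with $D\subset C$ and an injective homomorphism $D\to B$. In particular this holds for twisted actions of finite groups.
\end{theorem}

For untwisted actions the reduced and the full crossed product coincide here, since locally finite groups are amenable. A C*-algebra has \emph{property (SP)} if every nonzero hereditary subalgebra contains a nonzero projection. Taking $C=A$ in Theorem~\ref{thm:twisted} and mapping a nonzero projection of $D$ into $B$, we obtain the following.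

\begin{corollary}\label{cor:SP}
If $A$ has property (SP), then so does every crossed product of $A$ as in Theorem~\ref{thm:twisted}.
\end{corollary}

Some finiteness of the group cannot be dispensed with. For a group $G$ let $\mathcal E(G)$ be the assertion: \emph{for every action of $G$ on a C*-algebra $A$, every nonzero hereditary subalgebra of the crossed product contains an injective homomorphic image of some nonzero hereditary subalgebra of $A$.} Actions of a topological group are understood to be continuous in the sense that $g\mapsto\alpha_g(a)$ is continuous for each $a$. The groups in the next theorem are amenable, so full and reduced crossed products agree.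

\begin{theorem}\label{thm:converse}
\begin{enumerate}
\item For $G$ compact Hausdorff, $\mathcal E(G)$ holds if and only if $G$ is finite.
\item For $G$ discrete abelian, $\mathcal E(G)$ holds if and only if $G$ is a torsion group; failure already occurs for the trivial action on $\mathbb C$.
\end{enumerate}
\end{theorem}

\section{The setting, and two examples}\label{sec:setting}

\subsection{Hereditary subalgebras and multipliers}

Homomorphisms are *-homomorphisms, ideals are closed and two-sided, an ideal $J$ is $\beta$-invariant if $\beta(J)=J$, and approximate identities consist of positive contractions. Inner products are linear in the first variable. We use the following textbook facts. A C*-subalgebra $B\subset Q$ is hereditary if and only if $BQB\subset B$. Ideals are hereditary, a hereditary subalgebra of a hereditary subalgebra is hereditary, and an ideal of an ideal is an ideal. For $r\in Q_+$ the closure $\mathrm{Her}_Q(r)=\overline{rQr}$ is the smallest hereditary subalgebra containing $r$; it contains $k(r)Qk(r)$ for every continuous function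 $k$ with $k(0)=0$, because $k(r)$ is a limit of polynomials in $r$ without constant term. If $C\subset Q$ is a C*-subalgebra, $\overline{CQC}$ denotes the closed linear span of the products $cxc'$; it is a hereditary subalgebra of $Q$, and an approximate identity of $C$ is one for $\overline{CQC}$.

The multiplier algebra $\mathcal M(A)$ consists of the pairs $(L,R)$ of maps $A\to A$ with $xL(y)=R(x)y$. It is a unital C*-algebra containing $A$ as an ideal. Automorphisms of $A$, nondegenerate representations of $A$, and inclusions $A\subset M$ under which an approximate identity of $A$ is one for $M$, all extend uniquely to unital homomorphisms defined on $\mathcal M(A)$. If $L_0$ is an ideal of $L$ and $m\in\mathcal M(L)$, then $m(xy)=(mx)y\in L_0$ for $x,y\in L_0$, so $mL_0\subset L_0$ and likewise $L_0m\subset L_0$; this gives a unital homomorphism $\mathcal M(L)\to\mathcal M(L_0)$. We say that $\beta\in\mathrm{Aut}(A)$ is \emph{inner on} a $\beta$-invariant ideal $J$ if $\beta(x)=uxu^*$ for all $x\in J$, for some unitary $u\in\mathcal M(J)$.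

The next two lemmas are the means by which one hereditary subalgebra is moved into another.

\begin{lemma}\label{lem:polar}
For every $v$ in a C*-algebra $Q$, $\mathrm{Her}_Q(v^*v)\cong\mathrm{Her}_Q(vv^*)$.
\end{lemma}

\begin{proof}
Represent $Q$ faithfully on a Hilbert space and let $v=w|v|$ be the polar decomposition. We have $\mathrm{Her}_Q(v^*v)=\overline{|v|Q|v|}$, and the projection $w^*w$ acts as a unit on this algebra. Hence $y\mapsto wyw^*$ is an injective homomorphism on it. It sends $|v|a|v|$ to $vav^*$, so its range is $\overline{vQv^*}$. This set contains $vv^*Qvv^*$, and it is contained in $\mathrm{Her}_Q(vv^*)$ because $vav^*=\lim_j(vv^*)^{1/j}vav^*(vv^*)^{1/j}$.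
\end{proof}

\begin{lemma}\label{lem:move}
Let $B$ be a hereditary subalgebra of a C*-algebra $Q$.
\begin{enumerate}
\item Let $b\in B_+$, $y\in Q$, $p\in Q_+$ and $\eta>0$ satisfy $\|p-yby^*\|<\eta$. Then $\mathrm{Her}_Q((p-\eta)_+)$ is isomorphic to a C*-subalgebra of $B$.
\item Let $C\subset Q$ be a C*-subalgebra with $CB\ne0$. Then there is a nonzero hereditary subalgebra $B'$ of $Q$ with $B'\subset\overline{CQC}$ that is isomorphic to a C*-subalgebra of $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By \cite[Lemma~2.2]{KR}, if $p,q\in Q_+$ and $\|p-q\|<\eta$, then there is $d\in Q$ with $dqd^*=(p-\eta)_+$. Take $q=yby^*$ and put $v=b^{1/2}y^*d^*$. Then $v^*v=(p-\eta)_+$ and $vv^*\le\|dy\|^2b$, so $vv^*\in B$ and $\mathrm{Her}_Q(vv^*)\subset B$. Lemma~\ref{lem:polar} finishes the proof.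

(2) Choose $c\in C$ and $b\in B$ with $v=cb\ne0$, and let $B'=\mathrm{Her}_Q(vv^*)$. Then $vv^*=cbb^*c^*\in\overline{CQC}$ and $v^*v=b^*c^*cb\in B$, so $B'\subset\overline{CQC}$ and $B'\cong\mathrm{Her}_Q(v^*v)\subset B$.
\end{proof}

\subsection{The crossed product}\label{ss:crossed}

Let $G$ be finite, with identity element $1$. Represent $A$ faithfully and nondegenerately on a Hilbert space $H$, and let $a\in A$ and $g\in G$ act on $\ell^2(G)\otimes H$ by
\[
a(\delta_h\otimes\xi)=\delta_h\otimes\alpha_h^{-1}(a)\xi,\qquad \lambda_g(\delta_h\otimes\xi)=\delta_{gh}\otimes\xi .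
\]
The $\lambda_g$ are unitaries with $\lambda_g\lambda_h=\lambda_{gh}$ and $\lambda_ga\lambda_g^*=\alpha_g(a)$, and $M=C^*(G,A,\alpha)$ is the *-algebra of the sums $x=\sum_ga_g\lambda_g$ with $a_g\in A$. Compression to $\delta_1\otimes H$ defines a positive contraction $E\colon M\to A$, $E(x)=a_1$, with $E(axa')=aE(x)a'$ for $a,a'\in A$. From $a_g=E(x\lambda_g^*)$ we get
\begin{equation}\label{eq:coef}
\|a_g\|\le\Big\|\sum_ha_h\lambda_h\Big\| ,
\end{equation}
so $M=\bigoplus_gA\lambda_g$ as a vector space and $M$ is norm closed. From $E(xx^*)=\sum_ga_ga_g^*$ we see that $E$ is faithful: $E(b)\neq0$ for $0\ne b\in M_+$. We have $\mathcal M(A)\subset\mathcal M(M)$, $\lambda_g\in\mathcal M(M)$, and $\lambda_gm\lambda_g^*=\alpha_g(m)$ for $m\in\mathcal M(A)$.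

A bijective homomorphism of C*-algebras is isometric. So a C*-algebra $M'\supset A$ that is the vector space direct sum $\bigoplus_gA\lambda_g'$, for unitaries $\lambda_g'\in\mathcal M(M')$ with $\lambda'_g\lambda'_h=\lambda'_{gh}$ and $\lambda_g'a\lambda_g'^*=\alpha_g(a)$, is isomorphic to $C^*(G,A,\alpha)$ by $a\lambda_g\mapsto a\lambda'_g$. We call this the \emph{recognition principle}.

\subsection{Two examples with $G=\mathbb Z/2\mathbb Z$}

In both examples $G=\{1,g\}$, $\alpha=\alpha_g$, $\lambda=\lambda_g$, and $M=A\oplus A\lambda$ as a vector space.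

\begin{example}[cutting away the off-diagonal term]\label{ex:free}
Let $A=C(X)$ with $X$ compact Hausdorff and $\alpha(a)=a\circ\sigma$, where $\sigma$ is a homeomorphism of order two without fixed points. Let $0\neq b=b_1+b_g\lambda\in B_+$. Since $E$ is faithful, $b_1(x_0)>0$ for some $x_0$. Choose disjoint open sets $V_1\ni x_0$ and $V_2\ni\sigma(x_0)$ and put $V=V_1\cap\sigma(V_2)$, an open neighborhood of $x_0$ with $V\cap\sigma(V)=\emptyset$. For $y\in C_0(V)_+$ with $y(x_0)=1$ we have $y\alpha(y)=0$, and therefore
\[
yby=yb_1y+yb_g\alpha(y)\lambda=y^2b_1=:r\in A_+\setminus\{0\}.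
\]
With $v=b^{1/2}y$ we get $D:=\mathrm{Her}_A(r)\subset\mathrm{Her}_M(v^*v)\cong\mathrm{Her}_M(vv^*)\subset B$.
\end{example}

This method cannot work alone. For the trivial action, the central projections $\frac12(1\pm\lambda)$ identify $M$ with $A\oplus A$ and $A$ with the diagonal. If $B=A\oplus0$ and $vv^*\in B$, then $v^*v$ lies in the ideal $B$, which meets the diagonal only in $0$. Here the embedding is $\varphi(a)=aP$, where $P=\frac12(1+\lambda)$ is a projection commuting with $A$. The next example shows that for an inner action such a projection need only exist locally over the center of $A$.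

\begin{example}[multiplying by a local projection]\label{ex:inner}
Let $A=C(\mathbb T,M_2)$, let $u\in A$ be the unitary $u(t)=\left(\begin{smallmatrix}0&1\\ \bar t&0\end{smallmatrix}\right)$, and let $\alpha=\mathrm{Ad}\,u$. Since $u(t)^2=\bar t\,1$ is central, $\alpha^2=\mathrm{id}$. The unitary $w=u^*\lambda$ commutes with $A$, we have $M=A\oplus Aw$, and $w^2=u^*\alpha(u^*)=(u^2)^*$ is the function $t\mapsto t1$. The map that sends $a+a'w$ to the function $s\mapsto a(s^2)+s\,a'(s^2)$ is a homomorphism $M\to C(\mathbb T,M_2)$. It is bijective, because a continuous function of $s$ splits uniquely into an even part, which is a function of $s^2$, and an odd part, which is $s$ times a function of $s^2$. So $M$ lives on the double cover $s\mapsto s^2$ of the circle on which $A$ lives.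

Let $Z=C(\mathbb T)$ be the center of $A$. The commutant of $A$ in $M$ is $\mathcal W=Z\oplus Zw$, the algebra of scalar functions on the double cover. The cover is connected, so the only projections in $\mathcal W$ are $0$ and $1$, and for the ideal $B=C_0(V,M_2)$, with $V$ an open arc of length less than $\pi$, no map $a\mapsto aP$ with a nonzero projection $P\in\mathcal W$ has range in $B$. However, the fiber of $\mathcal W$ over a point $t_0$ is $\mathbb C^2$, which does have projections, and they extend to a neighborhood of $t_0$. Let $V'$ be an open arc with $\overline{V'}\subset V$, let $U=\{s^2:s\in V'\}$, and let $P\in\mathcal W$ be a function with values in $[0,1]$ that equals $1$ on $V'$ and $0$ outside $V$. The preimage of $U$ is $V'\cup(-V')$, and $-V'$ is disjoint from $V$. For $d\in D=C_0(U,M_2)$ the element $dP$ is the function $s\mapsto d(s^2)$ on $V'$, extended by zero. Hence $dP^2=dP$, and $d\mapsto dP$ is an injective homomorphism $D\to B$.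
\end{example}

\subsection{Plan of the proof}

Take $b=\sum_gb_g\lambda_g\in B_+$ and compress it by $y\in A_+$:
\[
yby=\sum_gy\,b_g\,\alpha_g(y)\,\lambda_g .
\]
We want the terms with $\alpha_g$ far from inner to become small, as in Example~\ref{ex:free}, and the terms with $\alpha_g$ inner to add up to something of the form $y^2T$, with $T$ in an algebra $\mathcal W$ as in Example~\ref{ex:inner}. Section~\ref{sec:dichotomy} shows that for an automorphism $\beta$ of finite order the norms $\|yb\beta(y)\|$ can be made small inside any hereditary subalgebra unless $\beta$ is inner on some nonzero invariant ideal. Section~\ref{sec:reduction} passes to an ideal of $A$ and a subgroup of $G$ for which every group element is either inner on the whole ideal or inner on no part of it. Section~\ref{sec:proof} treats the inner elements and constructs the embedding. The tool that turns coefficients in $A$ into scalars, in place of evaluation at a point, is excision of pure states (Section~\ref{sec:excision}).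

\section{Irreducible representations and excision}\label{sec:excision}

Let $C\subset A$ be a hereditary subalgebra with approximate identity $(e_\nu)$. An irreducible representation $\pi$ of $A$ on $H$ is \emph{alive on $C$} if $\pi(C)\neq0$. We write $p_C$ for the projection onto $\overline{\pi(C)H}$; it is the strong limit of $\pi(e_\nu)$, and $\pi(c)=p_C\pi(c)p_C$ for $c\in C$. Two textbook facts are used throughout: the irreducible representations of $A$ separate its points, and for $c\in A_+$ there are an irreducible $\pi$ and a unit vector $\xi$ with $\pi(c)\xi=\|c\|\xi$ (the GNS data of a pure state $f$ with $f(c)=\|c\|$). If $0\ne c\in C_+$, then this $\pi$ is alive on $C$ and $\xi\in p_CH$.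

We also use the Kadison transitivity theorem in its self-adjoint form (see e.g.\ \cite[Theorem~II.4.18]{Tak}): if $\pi_1,\dots,\pi_k$ are pairwise inequivalent irreducible representations of a C*-algebra $Q$ on $H_1,\dots,H_k$, and $e_j,T_j\in B(H_j)$ with $e_j$ a finite-rank projection and $T_j=T_j^*$, then there is $z=z^*\in Q$ with $\pi_j(z)e_j=T_je_j$ for all $j$. The next lemma applies it inside $C$.

\begin{lemma}\label{lem:kadison}
Let $C\subset A$ be hereditary, let $\pi$ be an irreducible representation of $A$ on $H$ that is alive on $C$, and let $\xi\in p_CH$ be a unit vector.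
\begin{enumerate}
\item If $\zeta\in p_CH$ and $\zeta\perp\xi$, there is $x\in C_+$ with $\|x\|=1$, $\pi(x)\xi=\xi$ and $\pi(x)\zeta=0$.
\item If $\rho$ is an irreducible representation of $A$ on $K$ that is not equivalent to $\pi$, and $\eta\in K$, there is $x\in C_+$ with $\|x\|=1$, $\pi(x)\xi=\xi$ and $\rho(x)\eta=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The restriction of $\pi$ to $C$, acting on $p_CH$, is irreducible: $\pi(A)$ is strongly dense in $B(H)$, and $p_C\pi(a)p_C$ is the strong limit of $\pi(e_\nu ae_\nu)\in\pi(C)$, so $\pi(C)$ is strongly dense in $p_CB(H)p_C$. In (2) let $q$ be the projection onto $\overline{\rho(C)K}$. If $q\ne0$, the restrictions of $\pi$ and $\rho$ to $C$ are inequivalent. For if $V\colon p_CH\to qK$ were an intertwining unitary, then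
\[
\langle\pi(a)\xi,\xi\rangle=\lim_\nu\langle\pi(e_\nu ae_\nu)\xi,\xi\rangle=\lim_\nu\langle\rho(e_\nu ae_\nu)V\xi,V\xi\rangle=\langle\rho(a)V\xi,V\xi\rangle
\]
for $a\in A$, and since $\xi$ and $V\xi$ are cyclic, $\pi$ and $\rho$ would be equivalent.

Transitivity for $C$ gives $z=z^*\in C$ with $\pi(z)\xi=\xi$, and with $\pi(z)\zeta=0$ in case (1), $\rho(z)q\eta=0$ in case (2). Let $x=k(z)$ with $k(t)=\min(1,\max(t,0))$. As $k(1)=1$ and $k(0)=0$, the element $x\in C_+$ satisfies the same equations, $\|x\|=1$, and $\rho(x)\eta=\rho(x)q\eta=0$.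
\end{proof}

In $C_0(X)$, a bump function $y$ concentrated near a point $x_0$ satisfies $ymy\approx m(x_0)y^2$. The excision lemma of Akemann, Anderson and Pedersen is the analogue for pure states. We need it with the bumps in $C$ and the excised elements in $\mathcal M(A)$.

\begin{lemma}[excision]\label{lem:excision}
Let $C$, $\pi$ and $\xi$ be as in Lemma~\ref{lem:kadison}, and put $f(m)=\langle\pi(m)\xi,\xi\rangle$ for $m\in\mathcal M(A)$. There is a net $(y_i)$ in $C_+$ with $\|y_i\|=1$, $\pi(y_i)\xi=\xi$ and
\[
\|y_imy_i-f(m)y_i^2\|\to0\qquad\text{for all }m\in\mathcal M(A).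
\]
\end{lemma}

\begin{proof}
Let $\mathcal N=\{x\in C:\pi(x)\xi=0\}$, a closed left ideal of $C$, and let $(u_i)$ be an approximate identity of the C*-algebra $\mathcal N\cap\mathcal N^*$. For $x\in\mathcal N$ we have $x^*x\in\mathcal N\cap\mathcal N^*$, so $\|x(1-u_i)\|^2=\|(1-u_i)x^*x(1-u_i)\|\to0$. Consequently $(1-u_i)x(1-u_i)\to0$ for all $x\in\mathcal N+\mathcal N^*$.

Every $x\in C$ with $f(x)=0$ lies in $\mathcal N+\mathcal N^*$. Indeed $\pi(x)\xi\perp\xi$, so Lemma~\ref{lem:kadison}(1) gives $z\in C_+$ with $\pi(z)\xi=\xi$ and $\pi(z)\pi(x)\xi=0$. Then $zx\in\mathcal N$ and $(x-zx)^*=x^*-x^*z\in\mathcal N$.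

Choose $e\in C_+$ with $\|e\|=1$ and $\pi(e)\xi=\xi$, and put $y_i=e(1-u_i)e\in C_+$. Then $\|y_i\|\le1$ and $\pi(y_i)\xi=\xi$, so $\|y_i\|=1$. For $m\in\mathcal M(A)$ the element $x=e(m-f(m))e\in A$ equals $\lim_\nu e_\nu xe_\nu$, so $x\in C$, and $f(x)=0$. Hence
\[
y_imy_i-f(m)y_i^2=e\,(1-u_i)\,x\,(1-u_i)\,e\to0.\qedhere
\]
\end{proof}

Finally, we need to pass from an estimate for one positive element $x$ of norm one to an estimate for all elements of a hereditary subalgebra. The right subalgebra is the one on which $x$ acts almost as a unit. For $0<\gamma<1$ let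
\[
h_\gamma(t)=\max\Big(0,\frac{t-1+\gamma}{\gamma}\Big),\qquad k_\gamma(t)=\min\Big(1,\frac{t}{1-\gamma}\Big)\qquad(0\le t\le1).
\]
Both functions vanish at $0$ and equal $1$ at $1$; $h_\gamma$ vanishes on $[0,1-\gamma]$ and $k_\gamma=1$ on $[1-\gamma,1]$, so $k_\gamma h_\gamma=h_\gamma$. For $x\in A_+$ with $\|x\|=1$ put $C_\gamma(x)=\mathrm{Her}_A(h_\gamma(x))$.

\begin{lemma}\label{lem:top}
The algebra $C_\gamma(x)$ is nonzero and is contained in every hereditary subalgebra that contains $x$. For $y\in C_\gamma(x)$ we have $k_\gamma(x)y=y=yk_\gamma(x)$, $\|y-xy\|\le\gamma\|y\|$ and $\|y-yx\|\le\gamma\|y\|$. If $\pi$ is alive on $C_\gamma(x)$, then $\|\pi(x)\|\ge1-\gamma$, and $\|\pi(x)\xi-\xi\|\le\gamma\|\xi\|$ for $\xi\in\overline{\pi(C_\gamma(x))H}$.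
\end{lemma}

\begin{proof}
The first sentence holds because $1\in\mathrm{sp}(x)$ and $h_\gamma(0)=0$. Let $e_j=h_\gamma(x)^{1/j}$, an approximate identity of $C_\gamma(x)$. By functional calculus $k_\gamma(x)e_j=e_j$ and $\|(1-x)e_j\|\le\gamma$. Now use $y=\lim_je_jy=\lim_jye_j$ and $\xi=\lim_j\pi(e_j)\xi$; a unit vector $\xi$ gives the lower bound for $\|\pi(x)\|$.
\end{proof}

\section{Automorphisms of finite order}\label{sec:dichotomy}

For $\beta\in\mathrm{Aut}(A)$, $a\in A$ and a nonzero hereditary subalgebra $C\subset A$ let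
\[
\delta_a(C)=\inf\{\|xa\beta(x)\|:x\in C_+,\ \|x\|=1\}.
\]
This number measures how well a term $a\lambda_g$, with $\beta=\alpha_g$, survives all compressions by elements of $C$. If $A$ is unital and $\beta=\mathrm{Ad}\,u$, then $xu^*\beta(x)=x^2u^*$ and $\delta_{u^*}(C)=1$ for every $C$: innerness forces survival. We prove a local converse for $\beta$ of finite order. The first step holds for any $\beta$ and takes place in one representation at a time. We say that a unitary $W$ \emph{implements $\beta$ in $\pi$} if $\pi(\beta(x))=W\pi(x)W^*$ for all $x\in A$.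

\begin{lemma}\label{lem:lower}
Suppose that $\delta_a(C)>0$, and let $\pi$ be alive on $C$. Then some unitary implements $\beta$ in $\pi$. For every such unitary $W$ and every unit vector $\xi\in p_CH$,
\[
|\langle\pi(a)W\xi,\xi\rangle|\ge\delta_a(C).
\]
\end{lemma}

\begin{proof}
Let $\xi\in p_CH$ be a unit vector, $\rho=\pi\circ\beta$, $\eta=\pi(a)^*\xi$ and $k=k_{1/2}$. We first find $x\in C_+$ with $\|x\|=1$ and $\pi(x)\xi=\xi$ for which $\|\rho(k(x))\eta\|$ is known.

\emph{Case 1: $\rho$ is not equivalent to $\pi$.} Lemma~\ref{lem:kadison}(2) gives $x$ with $\rho(x)\eta=0$, hence $\rho(k(x))\eta=0$. Put $t=0$.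

\emph{Case 2: $\rho=W\pi(\cdot)W^*$.} Write $p_CW^*\eta=t\xi+\zeta$ with $\zeta\perp\xi$. Then $t=\langle W^*\pi(a)^*\xi,\xi\rangle$ is the complex conjugate of $\langle\pi(a)W\xi,\xi\rangle$. Lemma~\ref{lem:kadison}(1) gives $x$ with $\pi(x)\zeta=0$, and
\[
\rho(k(x))\eta=W\pi(k(x))p_CW^*\eta=W\pi(k(x))(t\xi+\zeta)=tW\xi .
\]

In both cases $\|\rho(k(x))\eta\|=|t|$. We test $\delta_a(C)$ on an excising net $(y_i)$. Excision applies to a fixed middle factor, whereas $y_ia\beta(y_i^2)a^*y_i$ has a varying one; we therefore take the net in $C'=C_{1/2}(x)\subset C$, where $y_i^2=k(x)y_i^2k(x)\le k(x)^2$. This is possible since $\xi=\pi(h_{1/2}(x))\xi\in p_{C'}H$. With $f=\langle\pi(\cdot)\xi,\xi\rangle$, Lemma~\ref{lem:excision} gives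
\[
\delta_a(C)^2\le\|y_ia\beta(y_i^2)a^*y_i\|\le\|y_i\,a\beta(k(x)^2)a^*\,y_i\|\to f\big(a\beta(k(x)^2)a^*\big)=\|\rho(k(x))\eta\|^2=|t|^2 .
\]
So Case 1 does not occur, and Case 2 gives the inequality.
\end{proof}

\begin{proposition}\label{prop:dichotomy}
Let $\beta\in\mathrm{Aut}(A)$ satisfy $\beta^n=\mathrm{id}$, and suppose that $\delta_a(C)>0$ for some $a\in A$ and some nonzero hereditary subalgebra $C\subset A$. Then:
\begin{enumerate}
\item there is a nonzero hereditary subalgebra $A_0\subset A$ with $\beta(x)=x$ for all $x\in A_0$;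
\item $\beta$ is inner on some nonzero $\beta$-invariant ideal of $A$.
\end{enumerate}
\end{proposition}

The idea is visible for $A=M_k$ and $\beta=\mathrm{Ad}\,W$. Here $W^n$ is a scalar, which we normalize to $1$. With $\zeta=e^{2\pi i/n}$, the element $e=\frac1n\sum_{j=0}^{n-1}\zeta^{jk}W^{-j}$ is the spectral projection of $W$ for the eigenvalue $\zeta^k$, and $\beta$ is the identity on $eAe$. In general we have an implementing unitary $W_\pi$ for each $\pi$ alive on $C$, determined only up to a scalar, and we need a single element of $A$ whose image under every $\pi$ sits below a spectral projection of $W_\pi$. The element $a$ supplies the link between different $\pi$: on a suitable hereditary subalgebra $\pi(a)$ behaves like $W_\pi^{-1}$ for a suitable choice of the scalar (Step~1), so that products of translates of $a$ behave like $W_\pi^{-j}$ (Step~2). The scalars $W_\pi^n$ may still depend on $\pi$, and excision makes them nearly constant (Step~3).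

\begin{proof}
Since $\delta_{ta}(C)=|t|\delta_a(C)$, we may assume $\delta_a(C)=1$. For $\varepsilon>0$ put
\[
\varepsilon_1=2^n\varepsilon,\qquad\varepsilon_2=\varepsilon+24\varepsilon_1,\qquad\varepsilon_3=2^n\varepsilon_2,
\]
and fix $\varepsilon$ with $6\varepsilon_3<n^{-2}$; then $\varepsilon,\varepsilon_1,\varepsilon_2,\varepsilon_3<1$.

\medskip\noindent\emph{Step 1: fixing the phase. There is a nonzero hereditary $C_1\subset C$ such that for each $\pi$ alive on $C_1$ some unitary $W_\pi$ implements $\beta$ in $\pi$ and satisfies $\|p_1\pi(a)W_\pi p_1-p_1\|\le\varepsilon$, where $p_1=p_{C_1}$.}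

Let $\eta=\varepsilon^2/32$. Choose $x\in C_+$ with $\|x\|=1$ and $\|xa\beta(x)\|\le1+\eta$, choose $\gamma\in(0,1)$ with $2\gamma\|a\|\le\eta$, and let $C_1=C_\gamma(x)$. Let $\pi$ be alive on $C_1$, let $W$ implement $\beta$ in $\pi$, and let $\xi\in p_1H\subset p_CH$ be a unit vector. Lemma~\ref{lem:lower} gives $|\langle\pi(a)W\xi,\xi\rangle|\ge1$. On the other hand $\|\pi(x)\xi-\xi\|\le\gamma$ and $W\pi(x)=\pi(\beta(x))W$, so
\[
|\langle\pi(a)W\xi,\xi\rangle|\le|\langle\pi(a)W\pi(x)\xi,\pi(x)\xi\rangle|+2\gamma\|a\|=|\langle\pi(xa\beta(x))W\xi,\xi\rangle|+2\gamma\|a\|\le1+2\eta .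
\]
Thus the numerical range $\Theta=\{\langle X\xi,\xi\rangle:\xi\in p_1H,\ \|\xi\|=1\}$ of $X=p_1\pi(a)Wp_1$ lies in the thin annulus $1\le|t|\le1+2\eta$. It is convex by the Toeplitz--Hausdorff theorem, and a convex subset of a thin annulus is small. Precisely, let $t_0$ be the point of $\overline\Theta$ nearest to $0$ and $\theta=t_0/|t_0|$. By convexity $\mathrm{Re}(\bar\theta t)\ge|t_0|\ge1$ for $t\in\Theta$, so
\[
|\bar\theta t-1|^2=|t|^2-2\,\mathrm{Re}(\bar\theta t)+1\le(1+2\eta)^2-1=4\eta+4\eta^2\le8\eta=\varepsilon^2/4 .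
\]
The norm of an operator is at most twice its numerical radius, as one sees from its real and imaginary parts. Hence $\|\bar\theta X-p_1\|\le\varepsilon$, and we take $W_\pi=\bar\theta W$.

\medskip\noindent\emph{Step 2: products. Let $C'$ be hereditary, $\tilde a\in A$, $0<\varepsilon'\le1$, $c\in C'_+$ with $\|c\|=1$, and put $a'=c\tilde a\beta(c)$ and $a_j=a'\beta(a')\cdots\beta^{j-1}(a')$. If $\pi$ is alive on $C'$, $W$ implements $\beta$ in $\pi$, and $\|p_{C'}\pi(\tilde a)Wp_{C'}-p_{C'}\|\le\varepsilon'$, then}
\begin{equation}\label{eq:products}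
\|\pi(a_j)-\pi(c^{2j})W^{-j}\|\le2^n\varepsilon'\qquad(1\le j\le n).
\end{equation}

We have $\pi(a')W=\pi(c)\,p_{C'}\pi(\tilde a)Wp_{C'}\,\pi(c)$, so $\|\pi(a')-\pi(c^2)W^{-1}\|\le\varepsilon'$. Put $X_k=\pi(\beta^k(a'))=W^k\pi(a')W^{-k}$ and $Y_k=W^k\pi(c^2)W^{-k-1}$. Then $\|X_k-Y_k\|\le\varepsilon'$, $\|Y_k\|\le1$, $\|X_k\|\le2$, and in $Y_0Y_1\cdots Y_{j-1}$ the inner powers of $W$ cancel, leaving $\pi(c^{2j})W^{-j}$. Finally
\[
X_0\cdots X_{j-1}-Y_0\cdots Y_{j-1}=\sum_{k=0}^{j-1}X_0\cdots X_{k-1}(X_k-Y_k)Y_{k+1}\cdots Y_{j-1}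
\]
has norm at most $\sum_{k<j}2^k\varepsilon'\le2^n\varepsilon'$.

\medskip\noindent\emph{Step 3: normalizing the $n$-th power. There are a nonzero hereditary $C_2\subset C_1$ and $\tilde a\in A$ such that for each $\pi$ alive on $C_2$ some unitary $\widetilde W_\pi$ implements $\beta$ in $\pi$ and satisfies $\widetilde W_\pi^n=1$ and $\|p_2\pi(\tilde a)\widetilde W_\pi p_2-p_2\|\le\varepsilon_2$, where $p_2=p_{C_2}$.}

Since $\beta^n=\mathrm{id}$, the unitary $W_\pi^n$ commutes with $\pi(A)$ and is a scalar $s_\pi\in\mathbb T$. Pick $c\in(C_1)_+$ with $\|c\|=1$, and let $m=a_n$ be the element of Step~2 for $C'=C_1$, $\tilde a=a$, $\varepsilon'=\varepsilon$. By \eqref{eq:products}, $\|\pi(m)-\bar s_\pi\pi(c^{2n})\|\le\varepsilon_1$ for all $\pi$ alive on $C_1$. Let $f$ be the vector state of an irreducible representation and a unit vector fixed by the image of $c$, so that $f(c^{2n})=1$. Lemma~\ref{lem:excision} gives $y\in(C_1)_+$ with $\|y\|=1$, $\|ymy-f(m)y^2\|\le\varepsilon_1$ and $\|yc^{2n}y-y^2\|\le\varepsilon_1$. Let $C_2=C_{1/2}(y)\subset C_1$.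 For $\pi$ alive on $C_2$,
\[
\|(f(m)-\bar s_\pi)\pi(y^2)\|\le\|f(m)y^2-ymy\|+\|\pi(y)(\pi(m)-\bar s_\pi\pi(c^{2n}))\pi(y)\|+\|yc^{2n}y-y^2\|\le3\varepsilon_1,
\]
and $\|\pi(y^2)\|\ge\frac14$ by Lemma~\ref{lem:top}, so $|f(m)-\bar s_\pi|\le12\varepsilon_1$. Let $s_0$ be the value of $s_\pi$ for one fixed $\pi$ alive on $C_2$. Then $|s_\pi/s_0-1|\le24\varepsilon_1$ for all $\pi$ alive on $C_2$. Choose $\kappa\in\mathbb T$ with $\kappa^n=s_0$; write $s_\pi/s_0=e^{i\omega}$ with $|\omega|\le\pi$ and put $\mu_\pi=e^{i\omega/n}$. Then $|\mu_\pi-1|=2|\sin(\omega/2n)|\le2|\sin(\omega/2)|=|s_\pi/s_0-1|\le24\varepsilon_1$. Put $\tilde a=\kappa a$ and $\widetilde W_\pi=(\kappa\mu_\pi)^{-1}W_\pi$. Then $\widetilde W_\pi^n=1$. With $X=p_2\pi(a)W_\pi p_2$ we have $\|X-p_2\|\le\varepsilon$ because $p_2\le p_1$, and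
\[
p_2\pi(\tilde a)\widetilde W_\pi p_2-p_2=\mu_\pi^{-1}(X-p_2)+(\mu_\pi^{-1}-1)p_2
\]
has norm at most $\varepsilon+24\varepsilon_1=\varepsilon_2$.

\medskip\noindent\emph{Step 4: the algebra $A_0$.} From now on ``alive'' means alive on $C_2$, and we write $W_\pi$ for $\widetilde W_\pi$. If $\pi$ is alive, then $\pi\circ\beta$ is equivalent to $\pi$. So if some $\pi\circ\beta^j$ is alive, then it is equivalent to $\pi\circ\beta^n=\pi$, and $\pi$ is alive. Equivalently, if $\pi$ is not alive, then no $\pi\circ\beta^j$ is.

Pick $c\in(C_2)_+$ with $\|c\|=1$ and let $a_j$ be as in Step~2 for $C'=C_2$, the element $\tilde a$ of Step~3 and $\varepsilon'=\varepsilon_2$. Put $b_0=c^{2n}$ and $b_j=c^{2(n-j)}a_j$ for $1\le j\le n-1$. Then $\|\pi(b_j)-\pi(c^{2n})W_\pi^{-j}\|\le\varepsilon_3$ if $\pi$ is alive, and $\pi(b_j)=0$ otherwise. With $\zeta=e^{2\pi i/n}$ let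
\[
e_{\pi,k}=\frac1n\sum_{j=0}^{n-1}\zeta^{jk}W_\pi^{-j},\qquad q_k=\frac1n\sum_{j=0}^{n-1}\zeta^{jk}b_j\in A\qquad(0\le k\le n-1).
\]
The $e_{\pi,k}$ are the spectral projections of $W_\pi$, with $W_\pi e_{\pi,k}=\zeta^ke_{\pi,k}$ and $\sum_ke_{\pi,k}=1$, and $\|\pi(q_k)-\pi(c^{2n})e_{\pi,k}\|\le\varepsilon_3$ for $\pi$ alive. Choose an irreducible $\pi_0$ with $\|\pi_0(c)\|=1$; it is alive. Since $\sum_k\pi_0(c^{2n})e_{\pi_0,k}$ has norm one, there is $k$ with $\|\pi_0(c^{2n})e_{\pi_0,k}\|\ge1/n$. Fix this $k$ and write $e_\pi=e_{\pi,k}$, $q=q_k$.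

The element $\pi(q^*q)$ is only approximately supported under $e_\pi$. To make the support exact, we average so as to commute with $e_\pi$ and then cut off the small part of the spectrum. Let
\[
r=\frac1n\sum_{j=0}^{n-1}\beta^j(q^*q)\in A_+,\qquad r'=(r-3\varepsilon_3)_+ .
\]
Then $\beta(r)=r$ and $\beta(r')=r'$. Let $\pi$ be alive and $Y=e_\pi\pi(c^{4n})e_\pi$. We have $\|\pi(q^*q)-Y\|\le2\varepsilon_3+\varepsilon_3^2\le3\varepsilon_3$. Since $W_\pi^jYW_\pi^{-j}=Y$ and $\pi(\beta^j(q^*q))=W_\pi^j\pi(q^*q)W_\pi^{-j}$, also $\|\pi(r)-Y\|\le3\varepsilon_3$. As $\beta(r)=r$, the operator $\pi(r)$ commutes with $W_\pi$, hence with $e_\pi$, and $\|\pi(r)(1-e_\pi)\|=\|(\pi(r)-Y)(1-e_\pi)\|\le3\varepsilon_3$. Therefore $\pi(r')$ vanishes on the range of $1-e_\pi$, that is, $\pi(r')=e_\pi\pi(r')e_\pi$. For $\pi=\pi_0$ we get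
\[
\|r\|\ge\|\pi_0(c^{2n})e_{\pi_0}\|^2-3\varepsilon_3\ge n^{-2}-3\varepsilon_3>3\varepsilon_3,
\]
so $r'\ne0$. If $\pi$ is not alive, then $\pi(\beta^j(q))=0$ for all $j$, so $\pi(r')=0$.

Let $A_0=\mathrm{Her}_A(r')$. It is nonzero, and $\beta(A_0)=A_0$. Let $x\in A_0$. If $\pi$ is alive, then $\pi(x)=e_\pi\pi(x)e_\pi$ and $\pi(\beta(x))=W_\pi\pi(x)W_\pi^*=\zeta^k\zeta^{-k}\pi(x)=\pi(x)$. If $\pi$ is not alive, then $\pi(x)=0=\pi(\beta(x))$. Hence $\beta(x)=x$, which proves (1).

\medskip\noindent\emph{Step 5: the ideal.} Let $J$ be the closed span of $AA_0A$, a nonzero $\beta$-invariant ideal. A unitary $u$ that implements $\beta$ and acts as the identity on $A_0A$ must satisfy $u(xhy)=\beta(x)u(hy)=\beta(x)hy$, so we take this as the definition. For $h,h'\in A_0$ and $x,x'\in A$ the element $h^*x^*x'h'$ lies in $A_0$, so $h^*\beta(x^*x')h'=\beta(h^*x^*x'h')=h^*x^*x'h'$. Hence, for finite sums with $x_i,y_i,x_j',y_j'\in A$ and $h_i,h_j'\in A_0$,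
\[
\Big(\sum_i\beta(x_i)h_iy_i\Big)^*\Big(\sum_j\beta(x_j')h_j'y_j'\Big)=\Big(\sum_ix_ih_iy_i\Big)^*\Big(\sum_jx_j'h_j'y_j'\Big).
\]
So $u(\sum x_ih_iy_i)=\sum\beta(x_i)h_iy_i$ is well defined and isometric, has dense range, and extends to a linear bijection $u\colon J\to J$ with $u(z)^*u(z')=z^*z'$. Then $z\,u(z')=u^{-1}(z^*)^*z'$ for $z,z'\in J$, so $u$ together with $z\mapsto u^{-1}(z^*)^*$ is a multiplier of $J$. The same identity says that $u^*$ acts on the left as $u^{-1}$, so $u$ is unitary. By definition $u(xz)=\beta(x)u(z)$ for $x,z\in J$, that is, $ux=\beta(x)u$. This proves (2).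
\end{proof}

\begin{remark}
Finite order was used in Steps 3 and 4, and part (1) fails without it. Let $A=\mathcal K(\ell^2(\mathbb Z))$, $\beta=\mathrm{Ad}\,W$ with $W$ the bilateral shift, $p$ a rank-one projection, $C=\mathbb Cp$ and $a=pW^*$. Then $pa\beta(p)=pW^*$, so $\delta_a(C)=1$. But a nonzero hereditary subalgebra of $A$ contains a rank-one projection, and a rank-one projection fixed by $\beta$ would give an eigenvector of $W$.
\end{remark}

We shall use the proposition in the following form, which replaces the choice of $y$ in Example~\ref{ex:free}.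

\begin{corollary}\label{cor:small}
Let $\beta_1,\dots,\beta_l\in\mathrm{Aut}(A)$ have finite order, and suppose that no $\beta_i$ is inner on a nonzero $\beta_i$-invariant ideal of $A$. Let $b_1,\dots,b_l\in A$, $\varepsilon>0$, and let $C\subset A$ be a nonzero hereditary subalgebra. Then there is a nonzero hereditary $C'\subset C$ with $\|yb_i\beta_i(y)\|\le\varepsilon\|y\|^2$ for all $y\in C'_+$ and all $i$.
\end{corollary}

\begin{proof}
The estimate passes to smaller subalgebras, so by induction it suffices to treat one pair $(\beta,b)$. By Proposition~\ref{prop:dichotomy}, $\delta_b(C)=0$. Choose $x\in C_+$ with $\|x\|=1$ and $\|xb\beta(x)\|<\varepsilon/2$, choose $\gamma$ with $2\gamma\|b\|\le\varepsilon/2$, and let $C'=C_\gamma(x)$. For $y\in C'_+$, Lemma~\ref{lem:top} gives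
\[
\|yb\beta(y)\|\le\|y\,xb\beta(x)\,\beta(y)\|+2\gamma\|b\|\|y\|^2\le\varepsilon\|y\|^2.\qedhere
\]
\end{proof}

\section{Reduction to an ideal on which each automorphism is inner or nowhere inner}\label{sec:reduction}

Corollary~\ref{cor:small} leaves a gap: $\alpha_g$ may be inner on some ideal without being inner on $A$, and the ideals for different $g$ may be unrelated, or moved away from themselves by other group elements. We close the gap by two maximality arguments on the ideals of $A$, both of which use that $G$ is finite. The ideals have to be taken in a region that $B$ can see, since an ideal orthogonal to $B$ is useless.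

\begin{proposition}\label{prop:reduction}
Let $A,G,\alpha,B,C$ be as in Theorem~\ref{thm:main}. There are a subgroup $S\subset G$ and a nonzero ideal $J\subset A$ that is $\alpha_s$-invariant for all $s\in S$, such that, with $M_J=\bigoplus_{s\in S}J\lambda_s\cong C^*(S,J,\alpha)$ and $C_J=C\cap J$:
\begin{enumerate}
\item for each $s\in S$, either $\alpha_s$ is inner on $J$, or $\alpha_s$ is not inner on any nonzero $\alpha_s$-invariant ideal of $J$;
\item there is a nonzero hereditary subalgebra $B_J$ of $M_J$ with $B_J\subset\overline{C_JM_JC_J}$ that is isomorphic to a C*-subalgebra of $B$.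
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:move}(2) we may assume $0\ne B\subset\overline{CMC}$. Then $E(B)\subset\overline{CAC}=C$.

\medskip\noindent\emph{Ideals seen by $B$.} Let $I_0$ be the ideal of $A$ generated by $E(B)$; it is nonzero since $E$ is faithful. We claim that
\begin{equation}\label{eq:seen}
(C\cap J)B\ne0\quad\text{for every nonzero ideal }J\subset I_0 .
\end{equation}
Suppose $(C\cap J)B=0$. Applying $E$ gives $(C\cap J)E(B)=0$. Let $y\in E(B)$, $j\in J_+$, and let $(e_\nu)$ be an approximate identity of $C$. Then $e_\nu je_\nu\in C\cap J$, so $y^*e_\nu je_\nu y=0$. As $y\in C$, the limit gives $y^*jy=0$, so $j^{1/2}y=0$. Thus $JE(B)=0$, hence $JAE(B)A=0$ and $JI_0=0$. Since $J\subset I_0$, this gives $j^*j=0$ for $j\in J$, so $J=0$.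

\medskip\noindent\emph{The subgroup $S$.} Among the nonzero ideals $J\subset I_0$ choose one, $I$, for which the number of $g\in G$ with $\alpha_g(J)\cap J=0$ is maximal, and let $S=\{g\in G:\alpha_g(I)\cap I\ne0\}$. For a nonzero ideal $J\subset I$ every $g\notin S$ satisfies $\alpha_g(J)\cap J=0$, so by maximality
\begin{equation}\label{eq:star}
\alpha_s(J)\cap J\ne0\quad\text{for all }s\in S\text{ and all nonzero ideals }J\subset I.
\end{equation}
If $g,h\in S$, then $J_1=I\cap\alpha_g(I)\ne0$, and \eqref{eq:star} gives $0\ne J_1\cap\alpha_h(J_1)\subset I\cap\alpha_{hg}(I)$, so $hg\in S$. Also $1\in S$, and $G$ is finite, so $S$ is a subgroup. Next,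
\begin{equation}\label{eq:core}
L^S:=\bigcap_{s\in S}\alpha_s(L)\ne0\quad\text{for every nonzero ideal }L\subset I.
\end{equation}
To see this, enumerate $S=\{s_1,\dots,s_m\}$ and put $K_0=L$, $K_i=K_{i-1}\cap\alpha_{s_i}(K_{i-1})$. Each $K_i$ is nonzero by \eqref{eq:star}, and $K_m\subset K_i\subset\alpha_{s_i}(L)$ for all $i$. The ideal $L^S$ is $S$-invariant and contained in $L$.

\medskip\noindent\emph{The ideal $J$.} For a nonzero $S$-invariant ideal $J\subset I$ (these exist, for example $I^S$) let $N_J$ be the set of $s\in S$ such that $\alpha_s$ is inner on $J$. Choose $J$ with $|N_J|$ maximal. Suppose $s\in S\setminus N_J$ and $\alpha_s$ is inner on a nonzero $\alpha_s$-invariant ideal $L\subset J$. By \eqref{eq:core}, $L^S$ is a nonzero $S$-invariant ideal contained in $L$ and in $J$. Unitary multipliers of $L$ and of $J$ restrict to unitary multipliers of $L^S$, so $N_{L^S}\supset N_J\cup\{s\}$, against maximality. This proves (1).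

\medskip\noindent\emph{Moving $B$.} Since $J$ is $S$-invariant, $M_J$ is a *-subalgebra of $M$; it is closed by \eqref{eq:coef}, and it is the crossed product of $J$ by $S$ by the recognition principle. For $j,j'\in J$, $a\in A$ and $g\in G$ we have $j\,a\lambda_g\,j'=ja\alpha_g(j')\lambda_g$ with $ja\alpha_g(j')\in J\cap\alpha_g(J)$, which is $0$ for $g\notin S$. So $JMJ\subset M_J$. By \eqref{eq:seen} and Lemma~\ref{lem:move}(2) there is a nonzero hereditary subalgebra $B_J$ of $M$ with $B_J\subset\overline{C_JMC_J}\subset M_J$ that is isomorphic to a C*-subalgebra of $B$. It is hereditary in $M_J$. If $(e_\nu)$ is an approximate identity of $C_J$ and $x\in B_J$, then $x=\lim_\nu e_\nu xe_\nu\in\overline{C_JM_JC_J}$. This proves (2).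
\end{proof}

The algebra $C_J$ is hereditary in $J$, and a hereditary subalgebra $D$ of $J$ with $D\subset C_J$ is hereditary in $A$ and contained in $C$. So Theorem~\ref{thm:main} for the data $(J,S,B_J,C_J)$ implies it for $(A,G,B,C)$, and it suffices to prove the theorem under the following assumption.

\begin{quote}
\textbf{(R)} $0\ne B\subset\overline{CMC}$, and if $N$ is the set of $g\in G$ such that $\alpha_g$ is inner on $A$, then for $g\in G\setminus N$ the automorphism $\alpha_g$ is not inner on any nonzero $\alpha_g$-invariant ideal of $A$.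
\end{quote}

\section{The inner part and the embedding}\label{sec:proof}

Assume (R). For $g\in N$ fix a unitary $u_g\in\mathcal M(A)$ with $\alpha_g=\mathrm{Ad}\,u_g$, taking $u_1=1$; the equality holds on $\mathcal M(A)$ as well. Since $\alpha_{gh}=\mathrm{Ad}(u_gu_h)$ for $g,h\in N$ and $G$ is finite, $N$ is a subgroup.

\subsection{A twisted group algebra over the center}

Let $Z$ be the center of $\mathcal M(A)$, and write $Z=C(Y)$ with $Y$ the compact Hausdorff space of characters of $Z$. As in Example~\ref{ex:inner}, put $w_g=u_g^*\lambda_g\in\mathcal M(M)$ for $g\in N$. This unitary commutes with $\mathcal M(A)$, since $w_gmw_g^*=u_g^*\alpha_g(m)u_g=m$, and $A\lambda_g=Aw_g$. The map $g\mapsto w_g$ need not be multiplicative: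
\[
w_gw_h=u_g^*\alpha_g(u_h^*)\lambda_{gh}=\omega(g,h)w_{gh},\qquad\omega(g,h)=u_g^*\alpha_g(u_h^*)u_{gh}\in\mathcal M(A).
\]
As $\omega(g,h)=w_gw_hw_{gh}^*$ commutes with $\mathcal M(A)$, it is a unitary in $Z$. Since $w_1=1$, also $w_g^*=\omega(g,g^{-1})^*w_{g^{-1}}$. Therefore
\[
\mathcal W=\sum_{g\in N}Zw_g\subset\mathcal M(M)
\]
is a unital *-subalgebra that commutes with $A$, contains $Z$ in its center, and satisfies $A\mathcal W\subset M$. For $X=\sum_gz_gw_g$ and $a\in A$ we have $aX=\sum_gaz_gu_g^*\lambda_g$, so $\|az_g\|\le\|a\|\|X\|$ by \eqref{eq:coef}, and $\|z_g\|\le\|X\|$. Hence the coefficients $z_g$ are unique and depend continuously on $X$, and $\mathcal W$ is a C*-algebra. Put $\tau(X)=z_1$. Then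
\begin{equation}\label{eq:tau}
E(aX)=a\tau(X)\quad(a\in A,\ X\in\mathcal W),\qquad\tau(XX^*)=\sum_gz_gz_g^* ,
\end{equation}
the latter because $w_gw_h^*\in Zw_{gh^{-1}}$ and $w_gw_g^*=1$. In particular $\tau$ is positive.

For $\chi\in Y$ the set $\bigoplus_g(\ker\chi)w_g$ is a closed ideal of $\mathcal W$. The quotient $\mathcal W_\chi$, the \emph{fiber} at $\chi$, is a C*-algebra of dimension $|N|$. Write $X\mapsto\dot X$ for the quotient map. The unitaries $\dot w_g$ form a basis of $\mathcal W_\chi$, the image of $\sum_gz_gw_g$ is $\sum_g\chi(z_g)\dot w_g$, and $\dot w_g\dot w_h=\chi(\omega(g,h))\dot w_{gh}$. The functional $\dot\tau(\sum_gt_g\dot w_g)=t_1$ satisfies $\dot\tau(\dot X)=\chi(\tau(X))$. By \eqref{eq:tau}, $\dot\tau(\dot X\dot X^*)=\sum_g|\chi(z_g)|^2$, so $\dot\tau$ is a faithful state of $\mathcal W_\chi$.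

The algebra $\mathcal W$ may have no nontrivial projection, but a spectral projection in a fiber lifts to an element that is a projection near $\chi$.

\begin{lemma}[local projections]\label{lem:local}
Let $\chi\in Y$ and $T\in\mathcal W_+$ with $s=\|\dot T\|>0$ in $\mathcal W_\chi$. There are a continuous function $\psi\colon\mathbb R\to[0,1]$ vanishing on $(-\infty,2s/3]$, and $\zeta_0,\zeta_1\in Z$ with values in $[0,1]$, $\chi(\zeta_0)=1$ and $\zeta_1\zeta_0=\zeta_0$, such that $P=\psi(T)$ has the following properties for all $d\in A$ with $\zeta_1d=d$: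
\begin{enumerate}
\item $dP^2=dP$;
\item if $dP=0$, then $d=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The spectrum of $\dot T$ is finite with maximum $s$. Choose $0<\kappa\le s/6$ with $\mathrm{sp}(\dot T)\cap(s-3\kappa,s)=\emptyset$. Let $\psi,\ell\colon\mathbb R\to[0,1]$ be continuous, with $\psi=0$ on $(-\infty,s-2\kappa]$, $\psi=1$ on $[s-\kappa,\infty)$, $\ell=1$ on $[s-2\kappa,s-\kappa]$, and $\ell=0$ outside $(s-3\kappa,s)$. Note that $s-2\kappa\ge2s/3$. The function $\ell$ detects the failure of $P$ to be a projection: $\ell=1$ wherever $\psi-\psi^2\neq0$, so $(P-P^2)\ell(T)=P-P^2$.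

The image $\dot P=\psi(\dot T)$ is the spectral projection of $\dot T$ at $s$. It is nonzero, so $\rho:=\chi(\tau(P))=\dot\tau(\dot P)>0$. Since $\ell(\dot T)=0$, we have $\ell(T)=\sum_gv_gw_g$ with $\chi(v_g)=0$ for all $g$. So
\[
U=\Big\{\chi'\in Y:\ |\chi'(v_g)|<\tfrac1{2|N|}\text{ for all }g\in N,\ \ \chi'(\tau(P))>\tfrac\rho2\Big\}
\]
is an open neighborhood of $\chi$. By Urysohn's lemma there is $\zeta\in C(Y)$ with values in $[0,1]$, equal to $1$ at $\chi$ and to $0$ off $U$. Put $\zeta_0=h_{1/2}(\zeta)$ and $\zeta_1=k_{1/2}(\zeta)$. Then $\chi(\zeta_0)=1$, $\zeta_1\zeta_0=\zeta_0$, and $\zeta_1$ vanishes off $U$. In particular $\|\zeta_1\ell(T)\|\le\sum_g\|\zeta_1v_g\|\le\frac12$.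

(1) Let $R=d(P-P^2)$. Then $R=R\ell(T)$ and $R=R\zeta_1$, so $R=R\zeta_1\ell(T)$ and $\|R\|\le\frac12\|R\|$.

(2) By \eqref{eq:tau}, $d\tau(P)=E(dP)=0$. The function $z=\zeta_1\tau(P)+(1-\zeta_1)\frac\rho2$ is at least $\frac\rho2$ everywhere on $Y$, hence invertible in $Z$, and $dz=d\tau(P)=0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main} under (R)}

\emph{Removing the terms outside $N$.} Choose $b=\sum_gb_g\lambda_g\in B_+$ with $\|E(b)\|=1$, and let $a_0=b_1=E(b)$. Since $B\subset\overline{CMC}$, we have $a_0\in C_+$. We work inside $C_{1/2}(a_0)\subset C$, where $a_0$ is bounded below; this guarantees that compression does not destroy $b$ altogether. By (R) and Corollary~\ref{cor:small}, with $\varepsilon=1/(40|G|)$, there is a nonzero hereditary $C'\subset C_{1/2}(a_0)$ with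
\begin{equation}\label{eq:outer}
\Big\|\sum_{g\notin N}yb_g\alpha_g(y)\lambda_g\Big\|\le\frac1{40}\qquad\text{for }y\in C'_+,\ \|y\|\le1 .
\end{equation}

\medskip\noindent\emph{Evaluating the terms in $N$.} Let $\pi$ be an irreducible representation of $A$ on $H$ alive on $C'$, let $\xi\in p_{C'}H$ be a unit vector, and let $f(m)=\langle\pi(m)\xi,\xi\rangle$ for $m\in\mathcal M(A)$. By Lemma~\ref{lem:top}, $\|\pi(a_0)\xi-\xi\|\le\frac12$, so $f(a_0)\ge\frac12$. For $z\in Z$ the operator $\pi(z)$ commutes with $\pi(A)$, so $\pi(z)=\chi(z)1$ for a character $\chi\in Y$, which we fix. Excision will replace the coefficients of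
\[
b_N=\sum_{g\in N}b_g\lambda_g=\sum_{g\in N}b_gu_gw_g
\]
by their values under $f$, so we consider
\[
t=\sum_{g\in N}f(b_gu_g)\,\dot w_g\in\mathcal W_\chi .
\]
We claim that $t\ge0$ and $\|t\|\ge\frac12$.

First, $b_N\ge0$. Write $b=dd^*$ with $d\in M$, and $d=\sum_\Gamma d_\Gamma$, where $\Gamma$ runs over the right cosets $Ng$ and $d_\Gamma\in\bigoplus_{g\in\Gamma}A\lambda_g$. The product $d_\Gamma d_{\Gamma'}^*$ lies in $\bigoplus_{g\in\Gamma\Gamma'^{-1}}A\lambda_g$. For $\Gamma=Ng$ and $\Gamma'=Ng'$ the set $\Gamma\Gamma'^{-1}=Ngg'^{-1}N$ equals $N$ if $\Gamma=\Gamma'$ and is disjoint from $N$ otherwise. So $b_N=\sum_\Gamma d_\Gamma d_\Gamma^*\ge0$.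

Second, let $\mathcal W_\chi$ act faithfully and unitally on a Hilbert space $K$, and define $\Pi$ on the C*-algebra $\bigoplus_{g\in N}A\lambda_g=\bigoplus_{g\in N}Aw_g$ by $\Pi(\sum_ga_gw_g)=\sum_g\pi(a_g)\otimes\dot w_g\in B(H\otimes K)$. It is multiplicative, because $aw_g\,a'w_h=aa'\omega(g,h)w_{gh}$ is sent to $\pi(aa')\otimes\chi(\omega(g,h))\dot w_{gh}=\pi(a)\pi(a')\otimes\dot w_g\dot w_h$, and it preserves adjoints, because $(aw_g)^*=a^*\omega(g,g^{-1})^*w_{g^{-1}}$ is sent to $\pi(a)^*\otimes\dot w_g^*$. So $\Pi(b_N)\ge0$, and $\langle t\eta,\eta\rangle=\langle\Pi(b_N)(\xi\otimes\eta),\xi\otimes\eta\rangle\ge0$ for $\eta\in K$. Thus $t\ge0$, and $s:=\|t\|\ge\dot\tau(t)=f(a_0)\ge\frac12$.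

Let $T=\sum_{g\in N}z_gw_g\in\mathcal W_+$ be a positive lift of $t$ (take $T=X^*X$ with $\dot X=t^{1/2}$). Then $\chi(z_g)=f(b_gu_g)$. Let $\psi,P,\zeta_0,\zeta_1$ be given by Lemma~\ref{lem:local}.

\medskip\noindent\emph{Compression.} For $g\in N$ we have $f(b_gu_g-z_g)=f(b_gu_g)-\chi(z_g)=0$. Lemma~\ref{lem:excision} gives $y_0\in C'_+$ with $\|y_0\|=1$, $\pi(y_0)\xi=\xi$ and $\|y_0(b_gu_g-z_g)y_0\|\le1/(40|N|)$ for all $g\in N$. To localize over the center as well, put $y=\zeta_0y_0\in A$. Then $0\le y\le y_0$, so $y\in C'_+$; $\pi(y)\xi=\chi(\zeta_0)\xi=\xi$, so $\|y\|=1$; $\zeta_1y=y$; and $\|y(b_gu_g-z_g)y\|\le1/(40|N|)$. Since $y$ commutes with $\mathcal W$,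
\[
yby-y^2T=\sum_{g\notin N}yb_g\alpha_g(y)\lambda_g+\sum_{g\in N}y(b_gu_g-z_g)y\,w_g ,
\]
and with \eqref{eq:outer} we get $\|yby-y^2T\|\le\frac1{40}+\frac1{40}<\frac1{16}$. The element $y^2T=yTy$ lies in $M_+$. Let $r=(y^2T-\frac1{16})_+$. By Lemma~\ref{lem:move}(1), $\mathrm{Her}_M(r)$ is isomorphic to a C*-subalgebra of $B$, so it suffices to embed a suitable $D$ into $\mathrm{Her}_M(r)$.

\medskip\noindent\emph{The embedding.} Let $h=h_{1/2}$ and $D=C_{1/2}(y)=\mathrm{Her}_A(h(y))$. This is a nonzero hereditary subalgebra of $A$, and $D\subset C'\subset C$. From $\zeta_1y=y$ and $h(0)=0$ we get $\zeta_1h(y)=h(y)$, hence $\zeta_1d=d$ for $d\in D$. Define $\varphi_0\colon D\to M$ by $\varphi_0(d)=dP$. As $P=P^*$ commutes with $A$, we have $\varphi_0(d)^*=\varphi_0(d^*)$ and $\varphi_0(d)\varphi_0(d')=dd'P^2=dd'P$ by Lemma~\ref{lem:local}(1). So $\varphi_0$ is a homomorphism, and it is injective by Lemma~\ref{lem:local}(2).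

It remains to see that $\varphi_0(D)\subset\mathrm{Her}_M(r)$. The commutative C*-algebra generated by $1,y,T$ is $C(\Omega)$, where $\Omega\subset[0,1]\times[0,\|T\|]$ is the joint spectrum and $y,T$ are the coordinate functions $p,q$. In it, $r$ is the function $(p^2q-\frac1{16})_+$ and $h(y)P$ is the function $h(p)\psi(q)$. The latter is nonzero only where $p>\frac12$ and $q>\frac{2s}3\ge\frac13$; there $p^2q>\frac1{12}$, so $r>\frac1{12}-\frac1{16}=\frac1{48}$. With $k(t)=\min(1,48t)$ we obtain $h(y)P=k(r)\,h(y)P\,k(r)$, and $h(y)P\in M$, so $h(y)P\in\mathrm{Her}_M(r)$. For $a\in A$,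
\[
\varphi_0(h(y)ah(y))=h(y)ah(y)P^2=(h(y)P)\,a\,(h(y)P)\in\mathrm{Her}_M(r),
\]
and these elements have dense range in $\varphi_0(D)$. Composing $\varphi_0$ with the embedding of $\mathrm{Her}_M(r)$ into $B$ gives the injective homomorphism $\varphi\colon D\to B$. Together with Proposition~\ref{prop:reduction}, this proves Theorem~\ref{thm:main}. \qed

\section{Twisted actions and locally finite groups}\label{sec:twisted}

A \emph{twisted action} of a discrete group $G$ on $A$, in the sense of Busby and Smith, consists of automorphisms $\alpha_g$ of $A$ and unitaries $\sigma(g,h)\in\mathcal M(A)$ with $\alpha_1=\mathrm{id}$, $\sigma(1,g)=\sigma(g,1)=1$,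
\[
\alpha_g\alpha_h=\mathrm{Ad}\,\sigma(g,h)\circ\alpha_{gh},\qquad\alpha_g(\sigma(h,k))\,\sigma(g,hk)=\sigma(g,h)\,\sigma(gh,k).
\]
Let $A$ act on $\ell^2(G)\otimes H$ as in Section~\ref{ss:crossed}, and put $\lambda_g(\delta_h\otimes\xi)=\delta_{gh}\otimes\alpha_{gh}^{-1}(\sigma(g,h))\xi$. The two displayed identities translate into $\lambda_ga\lambda_g^*=\alpha_g(a)$ and $\lambda_g\lambda_h=\sigma(g,h)\lambda_{gh}$, and $\lambda_1=1$. The \emph{reduced twisted crossed product} $M$ is the closed span of the operators $a\lambda_g$. Compression to $\delta_1\otimes H$ again gives \eqref{eq:coef} for finite sums. So for a finite subgroup $F\subset G$ the space $M_F=\bigoplus_{g\in F}A\lambda_g$ is a C*-subalgebra of $M$, the twisted crossed product of $A$ by $F$. If $G$ is locally finite, the algebras $M_F$ form a directed family with dense union.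

\begin{proof}[Proof of Theorem~\ref{thm:twisted}]
\emph{Finite $G$.} Proposition~\ref{prop:dichotomy} does not apply directly, since $\alpha_g$ need not have finite order. We remove the twist by passing to matrices. Let $n=|G|$ and let $e_{g,h}$ be matrix units of $M_n$ indexed by $G$. In $\mathcal M(M_n\otimes M)$ put
\[
U_g=\sum_he_{gh,h}\otimes\lambda_{gh}\lambda_h^* .
\]
Then $U_1=1$ and
\[
U_gU_k=\sum_he_{gkh,kh}\,e_{kh,h}\otimes\lambda_{gkh}\lambda_{kh}^*\lambda_{kh}\lambda_h^*=U_{gk}.
\]
From $\lambda_{gh}\lambda_h^*=\sigma(g,h)^*\lambda_g$ we get $U_g=V_g(1\otimes\lambda_g)$, where $V_g=\sum_he_{gh,h}\otimes\sigma(g,h)^*$ is a unitary in $\mathcal M(M_n\otimes A)$. Hence $U_g$ is a unitary that normalizes $M_n\otimes A$, and $g\mapsto\mathrm{Ad}\,U_g$ is an ordinary action of $G$ on $M_n\otimes A$. Since $(M_n\otimes A)V_g=M_n\otimes A$,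
\[
M_n\otimes M=\bigoplus_g(M_n\otimes A)(1\otimes\lambda_g)=\bigoplus_g(M_n\otimes A)U_g ,
\]
so by the recognition principle $M_n\otimes M$ is the crossed product $C^*(G,M_n\otimes A,\mathrm{Ad}\,U)$, with $M_n\otimes A$ in its usual position. The subalgebras $e_{1,1}\otimes B\subset M_n\otimes M$ and $e_{1,1}\otimes C\subset M_n\otimes A$ are hereditary, and their product is nonzero. Theorem~\ref{thm:main} gives a nonzero hereditary subalgebra of $M_n\otimes A$ that is contained in $e_{1,1}\otimes C$ and embeds into $e_{1,1}\otimes B\cong B$. Here the parameter $C$ is essential: it forces this subalgebra to have the form $e_{1,1}\otimes D$ with $D\subset C$, and $D$ is hereditary in $A\cong e_{1,1}\otimes A$.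

\emph{Locally finite $G$.} Since $C$ and $B$ are spanned by their positive elements, there are $c\in C_+$ with $\|c\|\le1$ and $b\in B_+$ with $cb\ne0$. Then $cb^{1/2}\neq0$, so $cbc\ne0$, and after scaling $b$ we have $\|cbc\|=1$. Approximating $b^{1/2}$ by an element $x$ of some $M_F$ and putting $b'=x^*x$, we find a finite subgroup $F$ and $b'\in(M_F)_+$ with $\|b-b'\|<\frac14$. Then $\|cb'c-cbc\|<\frac14$, so $\|cb'c\|>\frac34$ and $r=(cb'c-\frac14)_+\in M_F$ is nonzero. By Lemma~\ref{lem:move}(1), $\mathrm{Her}_M(r)$ is isomorphic to a C*-subalgebra of $B$, and so is $B'=\mathrm{Her}_{M_F}(r)\subset\mathrm{Her}_M(r)$. From $0\le r\le cb'c$ we get $0\ne B'\subset\overline{CM_FC}$. An approximate identity of $C$ is one for $\overline{CM_FC}$, so $CB'\ne0$, and the finite case applied to $B'\subset M_F$ completes the proof.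
\end{proof}

\section{Groups for which the embedding property fails}\label{sec:converse}

The finiteness of $G$ entered the proof of Theorem~\ref{thm:main} in three places: the automorphisms $\alpha_g$ have finite order (Proposition~\ref{prop:dichotomy}), the two maximal ideals of Proposition~\ref{prop:reduction} exist, and the fiber $\mathcal W_\chi$ is finite-dimensional, so that $\dot T$ has a spectral gap (Lemma~\ref{lem:local}). For $\mathbb Z$ acting trivially on $\mathbb C$ the role of the fiber is played by $C^*(\mathbb Z)=C(\mathbb T)$, and for a proper open arc $U$ the hereditary subalgebra $C_0(U)$ has no nonzero projection, so $\mathbb C$ does not embed in it. Part (2) of Theorem~\ref{thm:converse} extends this example. For infinite compact groups the obstruction is the opposite one: the crossed product can have one-dimensional hereditary subalgebras while $A$ has none.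

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
If $G$ is finite, $\mathcal E(G)$ holds by Theorem~\ref{thm:main}. A finitely generated abelian torsion group is finite, so abelian torsion groups are locally finite and satisfy $\mathcal E(G)$ by Theorem~\ref{thm:twisted}. It remains to construct the counterexamples.

(1) Let $G$ be an infinite compact Hausdorff group, acting on $A=C(G)$ by translation. It is a standard fact that the crossed product is isomorphic to $\mathcal K(L^2(G))$, and a rank-one projection $p$ gives a hereditary subalgebra $B=\mathbb Cp$. A nonzero hereditary subalgebra of $A$ is $C_0(U)$ with $U\subset G$ open and nonempty. If $G$ had an isolated point, then by translation all its points would be isolated, and $G$ would be discrete and compact, hence finite. So $G$ has no isolated points, $U$ is infinite, and $C_0(U)$ is infinite-dimensional and does not embed in $B$.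

(2) Let $g\in G$ have infinite order and let $G$ act trivially on $A=\mathbb C$. The crossed product is $C^*(G)=C(\widehat G)$, where $\widehat G$ is the compact group of characters of $G$. Let $G_t$ be the torsion subgroup and let $K\subset\widehat G$ be the closed subgroup of characters that are trivial on $G_t$, so that $K$ is the dual of $G/G_t$. We use two textbook facts from Pontryagin duality: the dual of a torsion-free discrete abelian group is connected, and a character of a subgroup of a discrete abelian group extends to the whole group. The group $G/G_t$ is torsion-free, so $K$ is connected. The class $gG_t$ generates an infinite cyclic subgroup, which has a character sending $gG_t$ to any prescribed point of $\mathbb T$; so $\{k(g):k\in K\}=\mathbb T$.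

Let $U=\{\chi\in\widehat G:|\chi(g)-1|<1\}$, an open set containing the trivial character, and let $B=C_0(U)\neq0$. The only nonzero hereditary subalgebra of $A$ is $\mathbb C$, and an injective homomorphism $\mathbb C\to B$ sends $1$ to the indicator function of a nonempty compact open set $V\subset U$. Such a $V$ is closed and open in $\widehat G$. For $\chi\in V$ the connected set $\chi K$ contains $\chi$, so $\chi K\subset V\subset U$. But $\{(\chi k)(g):k\in K\}=\chi(g)\mathbb T=\mathbb T$ contains $-1$, a contradiction.
\end{proof}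

\begin{thebibliography}{9}

\bibitem{KR}
Kirchberg and R{\o}rdam, Adv. Math. 167 (2002).

\bibitem{PP}
Cornel Pasnicu and N. Christopher Phillips, \emph{Crossed products by spectrally free actions}, arXiv:1308.4921 (2013).

\bibitem{Tak}
Takesaki, volume I.

\end{thebibliography}
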